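# Compact sets that meet every line and have nowhere dense sumsets

## 1. Lines of slope at most one, and the two vertical sides

We want a compact subset $K$ of the unit square that blocks every line crossing the square, and is nevertheless so thin for addition that none of the sets $K$, $K+K$, $K+K+K,\dots$ contains a disc. Half of the lines are easy to block.

**Proposition 1.** Let $K_0=\{0,1\}\times[0,1]$ be the union of the two vertical sides of $[0,1]^2$. Then $K_0$ meets every line of slope $\sigma$ with $|\sigma|\le 1$ that meets $[0,1]^2$, and for every $\ell\ge 1$ the set $K_0+\dots+K_0$ ($\ell$ summands) is closed with empty interior.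

**Proof.** Let the line pass through $(x,y)\in[0,1]^2$ with slope $\sigma$. Reflecting the square in its horizontal axis if necessary, we may assume $\sigma\ge 0$. The line has height $y-\sigma x\le 1$ above the abscissa $0$, and height $y+\sigma(1-x)\ge 0$ above the abscissa $1$. If it misses both vertical sides, then $y-\sigma x<0$ and $y+\sigma(1-x)>1$, that is, $\sigma x>y$ and $\sigma(1-x)>1-y$. Adding, $\sigma>1$, a contradiction. The $\ell$-fold sum is $\{0,1,\dots,\ell\}\times[0,\ell]$, a finite union of vertical segments. $\square$

Why do the sums stay thin? The set $K_0$ consists of the $x\in[0,1]^2$ with $x_1\in\mathbb Z$, and the condition $x_1\in\mathbb Z$ survives addition.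

By symmetry the two horizontal sides, where $x_2\in\mathbb Z$, block all lines of slope at least $1$ in absolute value and all vertical lines. So the whole boundary of the square blocks every line. But now
$$[0,1]\times\{0\}+\{0\}\times[0,1]=[0,1]^2,$$
so twice the boundary already contains the square. Each point of the boundary satisfies one of two conditions, and the sum of two points of different types satisfies neither. What must change so that all directions are blocked at once while some condition survives every sum?

## 2. $(\ell,k,d)$-sets, and three theorems

A set is **nowhere dense** if its closure has empty interior. For $K\subseteq\mathbb R^d$ and an integer $\ell\ge1$ write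
$$\ell K=\{x_1+\dots+x_\ell:\ x_1,\dots,x_\ell\in K\}.$$
If $K$ is compact, then $\ell K$ is the image of $K^\ell$ under a continuous map, hence compact. So for compact $K$, "$\ell K$ is nowhere dense" means exactly "$\ell K$ contains no ball".

**Definition.** A compact set $K\subseteq[0,1]^d$ is an $(\ell,k,d)$-set if $K$ intersects each $k$-dimensional affine subspace of $\mathbb R^d$ that meets $[0,1]^d$, but $\ell K$ is nowhere dense.

For example, the boundary of $[0,1]^2$ is a $(1,1,2)$-set but not a $(2,1,2)$-set. It is known that a $(2,k,d)$-set exists if and only if $k\ge d/2$; in particular $(2,1,2)$-sets exist. The question is whether one set can be an $(\ell,1,2)$-set for every $\ell$. It comes from the paper of Richárd Balka, Márton Elekes, Viktor Kiss, Dónat Nagy and Márk Poór, "Compact sets with large projections and nowhere dense sumset", arXiv:2006.15206 (2020).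

Three cases can be tried by hand.

* For $d=1$, $k=0$, the $0$-planes are points, so $K=[0,1]$, which has interior. No such set exists, even for $\ell=1$.
* For $d=2$, $k=1$, the line $x_1+x_2=0$ meets the square only at $(0,0)$, so $(0,0)\in K$. Likewise all four vertices are forced to lie in $K$.
* For $d=3$, $k=1$, let $p$ be a point of the edge $\{x_1=x_2=0\}$ of the cube. The line $p+\mathbb R(1,-1,0)$ meets the cube only at $p$, so $p\in K$. In the same way $K$ contains all edges, and the three edges at the origin add up to $[0,1]^3$. So no $(\ell,1,3)$-set exists for $\ell\ge3$.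

Here is what we shall prove.

**Theorem 2.** There is a compact $K\subseteq[0,1]^2$ that meets every line meeting $[0,1]^2$ and for which $\ell K$ is nowhere dense for every $\ell\ge1$. That is, there is a set that is an $(\ell,1,2)$-set for every $\ell$.

**Theorem 3 (sharp dimension).** The set $K$ in Theorem 2 can be chosen so that for every $\ell$ the compact set $\ell K-\ell K$ has upper box dimension $1$. Hence the additive group generated by $K$ is a $\sigma$-compact, meager, Lebesgue-null subgroup of $\mathbb R^2$ of Hausdorff dimension exactly $1$, and it meets every line of $\mathbb R^2$. The value $1$ is least possible for any set meeting all lines that meet $[0,1]^2$.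

**Theorem 4 (classification).** Let $d\ge1$ and $0\le k\le d$. A set that is an $(\ell,k,d)$-set for every $\ell$ exists if and only if $k\ge1$ and $k\ge d-1$. Moreover, if $k\le d-2$, then an $(\ell,k,d)$-set can exist only for $\ell<\frac d{d-k-1}$.

Throughout, $|\cdot|$ is the Euclidean norm and $\|t\|$ is the distance from $t\in\mathbb R$ to $\mathbb Z$. For instance, $\|2.9\|=0.1$. The function $\|\cdot\|$ is continuous, takes values in $[0,\frac12]$, has period $1$, and satisfies $\|s+t\|\le\|s\|+\|t\|$, $\|-t\|=\|t\|$ and $\|t\|\le|t|$.

## 3. Counting failures, and why one scale is not enough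

We keep the mechanism of Proposition 1 and weaken the condition. Take an integer vector $\theta$, a *frequency*, and a tolerance $\varepsilon>0$. Say that $x$ *fails* $\theta$ if $\|\theta\cdot x\|>\varepsilon$. If none of $x_1,\dots,x_\ell$ fails $\theta$, then $z=x_1+\dots+x_\ell$ satisfies $\|\theta\cdot z\|\le\ell\varepsilon$, which is a real restriction on $z$ when $\ell\varepsilon<\frac12$. Integer vectors are convenient because the vertices, which must belong to $K$, never fail them.

**One frequency cannot serve all lines.** On a line orthogonal to $\theta$ the value $\theta\cdot x$ is constant, and if that constant is farther than $\varepsilon$ from $\mathbb Z$, every point of the line fails. So points must be allowed some failures.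

**Failures can be counted.** Suppose we have $n$ frequencies and each point of $K$ fails at most $r$ of them. Then $\ell$ points together fail at most $r\ell$. If $n>r\ell$, some frequency is failed by none of the $\ell$ points, and their sum still satisfies a condition at that frequency. We do not know which one, but there is one. The boundary of the square is the case $n=2$, $r=1$, where the count works only for $\ell=1$.

**A first attempt for $\ell=2$.** The count suggests $n=3$, $r=1$. Take the frequencies $(1,0)$, $(0,1)$, $(1,1)$, and let $K_\varepsilon$ be the set of $x\in[0,1]^2$ failing at most one of them. For the conditions on $K_\varepsilon+K_\varepsilon$ to say anything we need $2\varepsilon<\frac12$, so $\varepsilon<\frac14$. Now let $x\in K_\varepsilon$. Either $\|x_1\|\le\varepsilon$, or $x$ satisfies the other two conditions and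
$$\|x_1\|\le\|x_1+x_2\|+\|x_2\|\le2\varepsilon.$$
In every case $\|x_1\|\le 2\varepsilon<\frac12$, so the line $x_1=\frac12$ misses $K_\varepsilon$. The attempt breaks here: two conditions at the same scale pin $x$ down near finitely many points, and a line need not pass near any of them.

**Separated scales.** Let $\theta_1\cdot x$ move along a segment with speed $a_1$. If the segment has length at least $1/a_1$, then it contains an interval of length $\varepsilon/a_1$ on which $\|\theta_1\cdot x\|\le\varepsilon$. If $\theta_2\cdot x$ moves with speed $a_2\ge a_1/\varepsilon$, this interval contains a full period of $\theta_2\cdot x$, and we can repeat inside it. So if the frequencies grow fast enough, a line can satisfy all of them, one after another, from coarse to fine. There are two obstructions, and each will cost one failure.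

* *Direction.* If $\theta_j$ is nearly orthogonal to the line, the speed is too small. We shall arrange that, in a suitable group of frequencies, this happens to at most one.
* *Short chords.* A line cutting off a corner $c$ of the square meets it in a short segment, say of length $s$, which does not contain a full period of the coarse frequencies. But if $|\theta_j|s\le\varepsilon$, then $\theta_j\cdot x$ stays within $\varepsilon$ of the integer $\theta_j\cdot c$, so the coarse frequencies are satisfied for free. In between is a window of scales where neither argument applies. If the scales are far enough apart, at most one index lies in the window.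

So each point may fail $r=2$ frequencies in each group. For sums of order $\ell$ we want groups of more than $2\ell$ frequencies. To treat all $\ell$ at once, and to miss points in arbitrarily small discs, we use infinitely many groups, with growing sizes, shrinking tolerances, and frequencies tending to infinity.

## 4. Blocks of frequencies: the sets $K(w)$

**Parameters.** Fix $d\ge2$; until Section 8 we need only $d=2$. For each $m\ge1$ choose an integer $n_m\ge2m+1$ (the size of the $m$-th block) and a real $0<\varepsilon_m\le\frac1{5m}$ (its tolerance), and put
$$C_m=2n_m^{\,d-1},\qquad c_m=\frac1{2C_m}.$$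
Split $\{1,2,3,\dots\}$ into consecutive intervals $I_1,I_2,\dots$ with $|I_m|=n_m$. For $j\in I_m$ write $m(j)=m$, and let $p_j\in\{1,\dots,n_m\}$ be the position of $j$ in $I_m$. Given positive integers $T_j$ (the scales), set
$$l_j=c_{m(j)}T_j,\qquad u_j=\frac{C_{m(j)}T_j}{\varepsilon_{m(j)}}.$$
We choose the $T_j$ so that
$$l_1\ge1,\qquad l_{j+1}\ge u_j\quad(j\ge1).\tag{1}$$
This is possible by recursion: take $T_1\ge2C_1$, and, given $T_j$, take any integer $T_{j+1}\ge2C_{m(j+1)}u_j$.

The meaning is as follows. The number $l_j$ will be a lower bound for the speed of the $j$-th frequency along a line that is not nearly orthogonal to it, and $\varepsilon_{m(j)}u_j=C_{m(j)}T_j$ will be an upper bound. So $1/u_j$ is a guaranteed length of a good interval for $j$, and $1/l_{j+1}$ is enough for a full period of the next frequency. Condition (1) says that the former is at least the latter.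

Since $u_j/l_j=2C_{m(j)}^2/\varepsilon_{m(j)}\ge10$, condition (1) gives $l_{j+1}\ge10\,l_j$. Hence $l_j$ is increasing, $l_j\to\infty$, and
$$l_{j'}\ge u_j\quad\text{whenever }j'>j.\tag{2}$$

**Example.** Let $d=2$, $n_1=3$, $\varepsilon_1=\frac15$. Then $C_1=6$, $c_1=\frac1{12}$, $l_j=T_j/12$ and $u_j=30\,T_j$ for $j=1,2,3$. Inside the first block (1) asks for $T_1\ge12$ and $T_{j+1}\ge360\,T_j$, so we may take $T_1=12$, $T_2=4320$, $T_3=1555200$.

**Definition of $K(w)$.** Suppose $w_j\in\mathbb Z^2$ $(j\ge1)$ satisfy, for every $m$,
$$|w_j|\le C_m\quad(j\in I_m),\qquad|\det(w_i,w_j)|\ge1\quad\text{for distinct }i,j\in I_m.\tag{3}$$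
Put
$$K(w)=\Big\{x\in[0,1]^2:\ \text{for every }m,\ \#\{j\in I_m:\|T_jw_j\cdot x\|>\varepsilon_m\}\le2\Big\}.$$

For each $m$, the set of $x$ for which at least three of the $n_m$ strict inequalities hold is a finite union of finite intersections of open sets, hence open. So $K(w)$ is closed in $[0,1]^2$, that is, compact. If $c$ is a vertex of the square, then $T_jw_j\cdot c\in\mathbb Z$ for all $j$, so $c\in K(w)$.

With the numbers of the example and $w_j=(1,p_j)$, the point $x=(\frac1{24},0)$ gives $T_jw_j\cdot x=T_j/24=\frac12,\ 180,\ 64800$ for $j=1,2,3$. It has exactly one failure in the first block, which is allowed.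

## 5. Every line that meets the square meets $K(w)$

**Lemma 5 (one step of the nested intervals).** Let $g(t)=at+b$ with $a\ne0$, let $J$ be a compact interval of length at least $1/|a|$, and let $\tau\in\mathbb R$, $0<\varepsilon\le\frac12$. Then $J$ contains a compact interval $J'$ of length at least $\varepsilon/|a|$ on which $\|g-\tau\|\le\varepsilon$.

**Proof.** The image $g(J)$ is a compact interval of length at least $1$, so it contains $\tau+k$ for some $k\in\mathbb Z$. On at least one side of $\tau+k$ it extends by at least $\frac12\ge\varepsilon$. So it contains $[\tau+k,\tau+k+\varepsilon]$ or $[\tau+k-\varepsilon,\tau+k]$. The preimage in $J$ of that interval has length $\varepsilon/|a|$, and $\|g-\tau\|\le\varepsilon$ on it. $\square$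

**Lemma 6 (at most one bad direction per block).** Under (3), for each unit vector $v\in\mathbb R^2$ and each $m$, at most one $j\in I_m$ satisfies $|w_j\cdot v|<c_m$.

**Proof.** Let $v^\perp$ be a unit vector orthogonal to $v$. In the orthonormal basis $v,v^\perp$ the vector $w_i$ has coordinates $w_i\cdot v$ and $w_i\cdot v^\perp$, and an orthonormal change of basis changes the determinant at most by a sign. If distinct $i,j\in I_m$ both satisfied the inequality, then, since $|w_i\cdot v^\perp|,|w_j\cdot v^\perp|\le C_m$,
$$1\le|\det(w_i,w_j)|=|(w_i\cdot v)(w_j\cdot v^\perp)-(w_i\cdot v^\perp)(w_j\cdot v)|<2c_mC_m=1,$$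
a contradiction. $\square$

**Proposition 7.** Under (1) and (3), $K(w)$ meets every line that meets $[0,1]^2$.

**Proof.** Put $\theta_j=T_jw_j\in\mathbb Z^2$. Let $L$ be a line meeting $[0,1]^2$, and let $s$ be the length of $L\cap[0,1]^2$.

**Step 0: chords of length zero.** A line through an interior point of the square, or through a relative interior point of a side, meets the square in a nondegenerate segment. So if $s=0$, the single point of $L\cap[0,1]^2$ is a vertex, and vertices lie in $K(w)$. From now on $s>0$.

**Step 1: sort the indices by direction and by size.** The purpose is to separate the two obstructions. Write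
$$L\cap[0,1]^2=\{x(t)=p+tv:\ t\in[0,s]\},\qquad|v|=1,$$
and let $A=\{j:|w_j\cdot v|\ge c_{m(j)}\}$. By Lemma 6 each block $I_m$ contains at most one $j\notin A$; in particular $A$ is infinite. For $j\in A$,
$$l_j\le|\theta_j\cdot v|\le C_{m(j)}T_j=\varepsilon_{m(j)}u_j.\tag{4}$$
Since $l_j\to\infty$, there is a least index $j_0$ with $s\,l_{j_0}\ge1$. Indices $j\ge j_0$ are "fine" relative to the chord, indices $j\le j_0-2$ are "coarse", and $j_0-1$ is the window.

**Step 2: one point of the chord handles all fine indices in $A$.** We claim that there is $t^*\in[0,s]$ with $\|\theta_j\cdot x(t^*)\|\le\varepsilon_{m(j)}$ for all $j\in A$ with $j\ge j_0$.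

Let $j_1<j_2<\cdots$ be the elements of $A$ that are at least $j_0$, and let $J_0=[0,s]$. Since $l_j$ is increasing, and by (4), the length of $J_0$ is
$$s\ge\frac1{l_{j_0}}\ge\frac1{l_{j_1}}\ge\frac1{|\theta_{j_1}\cdot v|}.$$
Suppose a compact interval $J_{i-1}$ of length at least $1/|\theta_{j_i}\cdot v|$ is given. The function $g(t)=\theta_{j_i}\cdot x(t)$ is affine with slope $\theta_{j_i}\cdot v\neq0$. Lemma 5 with $\tau=0$ and $\varepsilon=\varepsilon_{m(j_i)}$ gives a compact interval $J_i\subseteq J_{i-1}$ on which $\|\theta_{j_i}\cdot x(t)\|\le\varepsilon_{m(j_i)}$. By (4) for $j_i$, then (2), then (4) for $j_{i+1}$, its length is at least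
$$\frac{\varepsilon_{m(j_i)}}{|\theta_{j_i}\cdot v|}\ge\frac1{u_{j_i}}\ge\frac1{l_{j_{i+1}}}\ge\frac1{|\theta_{j_{i+1}}\cdot v|},$$
so the recursion continues. The nested compact intervals $J_i$ have a common point, and any $t^*\in\bigcap_iJ_i$ works.

**Step 3: every point of the chord handles all coarse indices.** We claim that if $1\le j\le j_0-2$, then $\|\theta_j\cdot x\|\le\varepsilon_{m(j)}$ for every $x\in L\cap[0,1]^2$.

If $s\ge1$, then $s\,l_1\ge1$, so $j_0=1$ and there is nothing to prove. Let $0<s<1$. The two endpoints of the chord lie on the boundary of the square. They do not lie on a common side, because then the chord would be that whole side, of length $1$. They do not lie on opposite sides, because then $s\ge1$. So they lie on two adjacent sides, which meet at a vertex $c$. The chord is the hypotenuse of a right triangle with right angle at $c$, so both endpoints are at distance at most $s$ from $c$. The function $x\mapsto|x-c|$ is convex, so $|x-c|\le s$ on the whole chord.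

Since $j+1<j_0$, minimality of $j_0$ gives $l_{j+1}<1/s$, hence $u_j\le l_{j+1}<1/s$. So for $x$ on the chord
$$|\theta_j\cdot(x-c)|\le C_{m(j)}T_j\,s=\varepsilon_{m(j)}u_j\,s<\varepsilon_{m(j)}.$$
As $\theta_j\cdot c\in\mathbb Z$, we get $\|\theta_j\cdot x\|\le\varepsilon_{m(j)}$.

**Step 4: count the failures.** By Steps 2 and 3, the point $x(t^*)$ can fail only at $j=j_0-1$ and at indices $j\notin A$. Each block contains at most one $j\notin A$, so each block contains at most two of these indices. Hence $x(t^*)\in K(w)\cap L$. $\square$

## 6. Every disc contains a point outside $\ell K$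

**Proof of Theorem 2.** Take $d=2$, $w_j=(1,p_j)$, $\theta_j=T_jw_j$ and $K=K(w)$. For $j\in I_m$ we have $|w_j|=\sqrt{1+p_j^2}\le2p_j\le2n_m=C_m$. For distinct $i,j\in I_m$ the determinant $\det(w_i,w_j)=p_j-p_i$ is a nonzero integer. So (3) holds, and by Proposition 7 the compact set $K$ meets every line meeting $[0,1]^2$.

Fix $\ell\ge1$. Since $\ell K$ is compact, it remains to show that it contains no disc. Let $D$ be the disc with center $p$ and radius $r>0$. Step 1 finds a property that all points of $\ell K$ have; Step 2 finds a point of $D$ without it.

**Step 1: in each late block, a sum of $\ell$ points of $K$ is close to an integer at some frequency.** We claim that for $m\ge\ell$ every $z\in\ell K$ satisfies $\|\theta_j\cdot z\|\le\frac15$ for some $j\in I_m$.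

Write $z=x_1+\dots+x_\ell$ with $x_i\in K$. Each $x_i$ fails at most $2$ indices of $I_m$, and $2\ell\le2m<2m+1\le|I_m|$. So some $j\in I_m$ satisfies $\|\theta_j\cdot x_i\|\le\varepsilon_m$ for all $i$. Then
$$\|\theta_j\cdot z\|\le\ell\varepsilon_m\le\frac{\ell}{5m}\le\frac15.$$

**Step 2: in some late block, a point of $D$ is far from the integers at all frequencies.** We claim that for a suitable $m\ge\ell$ some $z\in D$ satisfies $\|\theta_j\cdot z\|\ge\frac3{10}$ for all $j\in I_m$. The method is that of nested intervals again, now aiming at $\frac12$ instead of $0$.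

Since $l_j\to\infty$, we can choose $m\ge\ell$ with $\frac r2\,l_j\ge1$ for all $j\in I_m$. Consider $z(t)=p+te_1$ for $t\in[0,r/2]$; these points lie in $D$. The slope of $t\mapsto\theta_j\cdot z(t)$ is $\theta_j\cdot e_1=T_j$, and
$$l_j\le T_j\le C_mT_j=\varepsilon_mu_j\qquad(j\in I_m).$$
For the first $j\in I_m$ the starting interval has length $\frac r2\ge\frac1{l_j}\ge\frac1{T_j}$. Apply Lemma 5 to the finitely many $j\in I_m$ in increasing order, with $\tau=\frac12$ and $\varepsilon=\varepsilon_m$. The interval produced at $j$ has length at least
$$\frac{\varepsilon_m}{T_j}\ge\frac1{u_j}\ge\frac1{l_{j+1}}\ge\frac1{T_{j+1}},$$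
so the next step is possible as long as $j+1\in I_m$. At the end we obtain $t$ with $\|\theta_j\cdot z(t)-\frac12\|\le\varepsilon_m\le\frac15$ for all $j\in I_m$. Since $\frac12=\|\frac12\|\le\|\theta_j\cdot z(t)\|+\|\frac12-\theta_j\cdot z(t)\|$, it follows that
$$\|\theta_j\cdot z(t)\|\ge\tfrac12-\tfrac15=\tfrac3{10}\qquad\text{for all }j\in I_m.$$

By Step 1, the point found in Step 2 is not in $\ell K$. So $D\not\subseteq\ell K$. $\blacksquare$

## 7. Box dimension one for $\ell K-\ell K$

For a bounded set $E\subseteq\mathbb R^2$ let $N(E,\delta)$ be the least number of closed axis-parallel squares of side $\delta$ that cover $E$. The **upper box dimension** of $E$ is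
$$\limsup_{\delta\to0}\frac{\log N(E,\delta)}{\log(1/\delta)}.$$
A segment of length $1$ parallel to an axis needs about $1/\delta$ squares and has dimension $1$; the unit square needs about $\delta^{-2}$ and has dimension $2$. We use three standard facts. The Hausdorff dimension is at most the upper box dimension. The Hausdorff dimension of a countable union is the supremum of the Hausdorff dimensions. A map that does not increase distances does not increase the Hausdorff measure $\mathcal H^1$, which on the line is Lebesgue measure. A set is *meager* if it is a countable union of nowhere dense sets, and *$\sigma$-compact* if it is a countable union of compact sets.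

**Proof of Theorem 3.** Keep $d=2$, $w_j=(1,p_j)$, $\theta_j=T_jw_j$ and $K=K(w)$. The proof of Theorem 2 left the parameters free, and we now fix them so that the covering can be counted:
$$n_m=m^2+2,\quad\varepsilon_m=2^{-5m},\quad C_m=2n_m,\quad q_m=2C_{m+1}^2\,2^{5m},\quad T_1=2C_1,\quad T_{j+1}=q_{m(j)}T_j.$$

**Step 1: the parameters are admissible.** We have $n_m-(2m+1)=(m-1)^2\ge0$, $\varepsilon_m\le\frac1{5m}$ and $l_1=T_1/(2C_1)=1$. Let $j\in I_m$ and $m'=m(j+1)\in\{m,m+1\}$. Since $C_{m'}\le C_{m+1}$,
$$l_{j+1}=\frac{q_mT_j}{2C_{m'}}=\frac{C_{m+1}^2\,2^{5m}T_j}{C_{m'}}\ge C_{m+1}2^{5m}T_j\ge\frac{C_mT_j}{\varepsilon_m}=u_j.$$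
So (1) holds, and by the proof of Theorem 2, $K$ is an $(\ell,1,2)$-set for every $\ell$.

**Step 2: reduce to finitely many explicit sets.** Fix $\ell$ and let $G_\ell=\ell K-\ell K\subseteq[-\ell,\ell]^2$. A point $z\in G_\ell$ is a signed sum of $2\ell$ points of $K$. In block $m$ these points together fail at most $4\ell$ indices. So all but at most $4\ell$ indices $j\in I_m$ satisfy
$$\|\theta_j\cdot z\|\le\eta_m:=2\ell\varepsilon_m.$$
Fix $M$, and consider all $B=(B_1,\dots,B_M)$ with $B_m\subseteq I_m$ and $|B_m|\le4\ell$. A subset of $I_m$ with at most $4\ell$ elements can be described by filling $4\ell$ slots, each with an element of $I_m$ or with a blank, so there are at most $\prod_{m\le M}(n_m+1)^{4\ell}$ such $B$. The set $G_\ell$ is covered by the corresponding sets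
$$E_B=\{z\in[-\ell,\ell]^2:\ \|\theta_j\cdot z\|\le\eta_m\text{ for all }m\le M,\ j\in I_m\setminus B_m\}.$$

**Step 3: count grid squares from one scale to the next.** Fix $B$. The point is that each condition that is present removes, up to a polynomial factor, one of the two dimensions. Let $N_j$ be the number of closed squares of the grid $T_j^{-1}\mathbb Z^2$ contained in $[-\ell,\ell]^2$ that meet $E_B$. As $T_j$ is an integer, these grid squares tile $[-\ell,\ell]^2$, and $N_1\le(2\ell T_1)^2$. Let $j\in I_m$ with $m\le M$. Since $T_{j+1}=q_mT_j$, a grid square $Q$ of side $1/T_j$ splits into $q_m^2$ squares of side $1/T_{j+1}$, its children. A child that meets $E_B$ has a parent that meets $E_B$.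

If $j\in B_m$, we use the trivial bound $N_{j+1}\le q_m^2N_j$.

Let $j\notin B_m$, and fix a grid square $Q$ of side $1/T_j$. A child of $Q$ that meets $E_B$ contains a point $z$ with
$$|T_j(z_1+p_jz_2)-k|\le\eta_m\quad\text{for some }k\in\mathbb Z.$$

* *Number of $k$.* On $Q$ the function $T_j(z_1+p_jz_2)$ ranges over an interval of length $1+p_j\le1+n_m$. So $k$ lies in an interval of length at most $1+n_m+2\eta_m$, and at most $n_m+2+2\eta_m\le n_m+2+4\ell$ values of $k$ occur.
* *Number of children for one $k$ and one row.* There are $q_m$ rows of children. In a fixed row, $z_2$ ranges over an interval of length $1/(q_mT_j)$. Since $z_1$ is within $\eta_m/T_j$ of $k/T_j-p_jz_2$, the possible $z_1$ lie in an interval of length at most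
$$\frac{2\eta_m}{T_j}+\frac{p_j}{q_mT_j}=\frac{2\eta_mq_m+p_j}{q_mT_j}.$$
An interval of length $\lambda h$ meets at most $\lambda+2$ of the closed intervals $[ih,(i+1)h]$, $i\in\mathbb Z$. So at most $2\eta_mq_m+n_m+2$ children in the row are reached.

Since $\eta_mq_m=2\ell\cdot2C_{m+1}^2=16\ell n_{m+1}^2$, we get
$$N_{j+1}\le q_mP_mN_j,\qquad P_m=(n_m+2+4\ell)(32\ell n_{m+1}^2+n_m+2).$$

**Step 4: multiply the bounds.** Let $s_M=n_1+\dots+n_M$ be the last index of $I_M$, and let $\delta_M=1/T_{s_M+1}$. In block $m$ at most $4\ell$ indices contribute a factor $q_m^2$, and at most $n_m$ indices contribute a factor $q_mP_m$. Together with the number of choices of $B$, this shows that $G_\ell$ is covered by at most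
$$(2\ell T_1)^2\prod_{m\le M}(n_m+1)^{4\ell}\,q_m^{8\ell}\,(q_mP_m)^{n_m}\tag{5}$$
squares of side $\delta_M$, while
$$\log(1/\delta_M)=\log T_1+\sum_{m\le M}n_m\log q_m.\tag{6}$$

**Step 5: compare (5) and (6).** We have $\log q_m=5m\log2+\log2+2\log(2n_{m+1})=5m\log2+O(\log(m+1))$. So $n_m\log q_m=5m^3\log2+O(m^2\log(m+1))$, and
$$\sum_{m\le M}n_m\log q_m\sim\frac{5\log2}4M^4.$$
The logarithm of (5) exceeds this sum by
$$2\log(2\ell T_1)+\sum_{m\le M}\big(4\ell\log(n_m+1)+8\ell\log q_m+n_m\log P_m\big).$$
For fixed $\ell$, $P_m$ is a polynomial in $m$, so $n_m\log P_m=O_\ell(m^2\log(m+1))$. Also $\log q_m=O(m)$. So the excess is at most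
$$O_\ell\Big(1+\sum_{m\le M}\big(m+m^2\log(m+1)\big)\Big)=O_\ell\big(M^3\log(M+1)\big)=o(M^4).$$
Hence
$$\limsup_{M\to\infty}\frac{\log N(G_\ell,\delta_M)}{\log(1/\delta_M)}\le1.$$

**Step 6: all scales, not only $\delta_M$.** By (6) and Step 5, $\log(1/\delta_{M+1})/\log(1/\delta_M)\to1$. If $\delta_{M+1}\le\delta<\delta_M$, then $N(G_\ell,\delta)\le N(G_\ell,\delta_{M+1})$ and $\log(1/\delta)>\log(1/\delta_M)$, so
$$\frac{\log N(G_\ell,\delta)}{\log(1/\delta)}\le\frac{\log N(G_\ell,\delta_{M+1})}{\log(1/\delta_{M+1})}\cdot\frac{\log(1/\delta_{M+1})}{\log(1/\delta_M)}.$$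
The upper limit of the right side is at most $1$. So the upper box dimension of $G_\ell$ is at most $1$.

**Step 7: the value $1$ is attained and cannot be lowered.** If a set meets every vertical line that meets $[0,1]^2$, then its projection to the first coordinate contains $[0,1]$. The projection does not increase distances, so the set has $\mathcal H^1$-measure at least $1$, and therefore Hausdorff dimension at least $1$. This applies to any set meeting all lines that meet $[0,1]^2$, in particular to $K$. Since $0\in K$, each $x\in K$ is $(x+0+\dots+0)-(0+\dots+0)\in G_\ell$. So $K\subseteq G_\ell$, and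
$$1\le\dim_{\mathrm H}K\le\dim_{\mathrm H}G_\ell\le1,$$
where the last bound holds because the upper box dimension of $G_\ell$ is at most $1$. The upper box dimension of $G_\ell$ is also at least its Hausdorff dimension, so it equals $1$.

**Step 8: the group generated by $K$.** As $0\in K$, a finite signed sum of points of $K$ can be padded with zeros to have equally many plus and minus terms. So the group generated by $K$ is $\Gamma=\bigcup_\ell G_\ell$, a countable union of compact sets of Hausdorff dimension $1$. Hence $\Gamma$ is $\sigma$-compact of Hausdorff dimension $1$. Since $G_\ell$ has upper box dimension less than $\frac32$, for small $\delta$ it is covered by at most $\delta^{-3/2}$ squares of area $\delta^2$, of total area at most $\delta^{1/2}\to0$. So each $G_\ell$ is null. A closed null set has empty interior, so each $G_\ell$ is nowhere dense. Hence $\Gamma$ is null and meager.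

Finally, the vertices of the square lie in $K$, so $\mathbb Z^2\subseteq\Gamma$ and $\Gamma+\mathbb Z^2=\Gamma$. Let $L$ be a line of $\mathbb R^2$ and $y\in L$. Choose $a\in\mathbb Z^2$ with $y-a\in[0,1]^2$. The line $L-a$ meets the square, so it meets $K$, and therefore $L$ meets $K+a\subseteq\Gamma$. $\blacksquare$

## 8. Hyperplanes of $\mathbb R^d$, and faces that every $K$ must contain

We now prove Theorem 4. The positive part reduces hyperplanes to lines in two-dimensional faces of the cube. The negative part extends the third hand computation of Section 2.

**Step 1: existence for $k=d$.** The only $d$-plane is $\mathbb R^d$. Take $K=\{0\}$; then $\ell K=\{0\}$ for all $\ell$.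

**Step 2: the set for $k=d-1\ge1$.** Let $d\ge2$. With the parameters of Section 4 for this $d$ (so $C_m=2n_m^{d-1}$) put
$$\theta_j=T_j\,(1,p_j,p_j^2,\dots,p_j^{d-1})\in\mathbb Z^d,$$
$$K=\Big\{x\in[0,1]^d:\ \text{for every }m,\ \#\{j\in I_m:\|\theta_j\cdot x\|>\varepsilon_m\}\le2\Big\}.$$
As in Section 4, $K$ is compact and contains all vertices of the cube. The powers of $p_j$ are chosen so that any two coordinates of $\theta_j/T_j$ give a planar system satisfying (3); this is used in Step 4.

**Step 3: the sumsets are nowhere dense.** The two steps of Section 6 carry over, and we check that nothing planar was used. Step 1 there used only the failure count, $n_m\ge2m+1$ and $\varepsilon_m\le\frac1{5m}$. Step 2 there used only points $p+te_1$ in a ball with center $p$, the equality $\theta_j\cdot e_1=T_j$, the inequalities $l_j\le T_j\le C_mT_j=\varepsilon_mu_j$, and (1). All of these hold here. So $\ell K$ contains no ball, and being compact it is nowhere dense, for every $\ell$.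

**Step 4: every hyperplane meeting the cube meets $K$.** Let $H=\{h=0\}$, with $h$ affine and non-constant, meet $[0,1]^d$. If $H$ contains a vertex, then $H$ meets $K$. Suppose it contains none.

We look for a two-dimensional face that $H$ crosses. The cube is the convex hull of its vertices and $h$ vanishes somewhere on it, so $h$ cannot have the same sign at all vertices. The edge graph of the cube is connected. Walking along edges from a vertex with $h>0$ to one with $h<0$, we find an edge whose endpoints have opposite signs of $h$. As $d\ge2$, this edge lies in a $2$-face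
$$F=\{c+xe_{a+1}+ye_{b+1}:\ (x,y)\in[0,1]^2\},\qquad0\le a<b\le d-1,$$
where $c\in\{0,1\}^d$ is the vertex of $F$ with $c_{a+1}=c_{b+1}=0$. On the affine plane $\operatorname{aff}F$ the function $h$ is non-constant, so $H\cap\operatorname{aff}F$ is a line, and it meets $F$, because $h$ vanishes somewhere on the edge.

On $F$ the conditions defining $K$ become planar ones. Since $\theta_j\cdot c\in\mathbb Z$,
$$\theta_j\cdot(c+xe_{a+1}+ye_{b+1})\equiv T_jw_j\cdot(x,y)\pmod1,\qquad w_j=(p_j^a,p_j^b).$$
So $c+xe_{a+1}+ye_{b+1}\in K$ if and only if $(x,y)\in K(w)$. (For $d=3$, $a=0$, $b=2$, for example, $w_j=(1,p_j^2)$.) Condition (3) holds: for $j\in I_m$ we have $|w_j|\le2n_m^{d-1}=C_m$, and for distinct $i,j\in I_m$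
$$\det(w_i,w_j)=p_i^ap_j^b-p_i^bp_j^a=(p_ip_j)^a\big(p_j^{b-a}-p_i^{b-a}\big)$$
is an integer, nonzero because $p_i\ne p_j$ are positive and $b-a\ge1$. In the coordinates $(x,y)$, the line $H\cap\operatorname{aff}F$ is a line meeting $[0,1]^2$. By Proposition 7, which was proved for any $d\ge2$ in the parameters, it meets $K(w)$. Hence $H\cap K\ne\emptyset$, and $K$ is an $(\ell,d-1,d)$-set for every $\ell$.

**Step 5: non-existence for $d=1$, $k=0$.** Here $K$ must be $[0,1]$, which has interior.

**Step 6: for $k\le d-2$, every face of dimension $d-k-1$ is forced.** Let $k\le d-2$ and $f=d-k-1\ge1$. Suppose $K\subseteq[0,1]^d$ meets every $k$-plane that meets $[0,1]^d$. We claim that $K$ contains every $f$-dimensional face of the cube.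

The reflections $x_i\mapsto1-x_i$ map the cube to itself and $k$-planes to $k$-planes, so they preserve the assumption on $K$. We may therefore consider a face $\{x\in[0,1]^d:x_i=0\ \forall i\in I\}$ with $|I|=d-f=k+1$. Let $p$ be any point of it, and put
$$V=p+\Big\{y\in\mathbb R^d:\ y_i=0\ (i\notin I),\ \sum_{i\in I}y_i=0\Big\}.$$
This is an affine subspace of dimension $|I|-1=k$. Let $p+y\in V\cap[0,1]^d$. For $i\in I$ we have $p_i=0$, so $y_i\ge0$. Since $\sum_{i\in I}y_i=0$, all $y_i$ vanish, and $y=0$. So $V\cap[0,1]^d=\{p\}$, and therefore $p\in K$.

**Step 7: enough faces add up to the cube.** Let $\ell\ge d/f$. Choose $f$-element sets $J_1,\dots,J_\ell$ with union $\{1,\dots,d\}$. By Step 6 the faces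
$$F_r=\{x\in[0,1]^d:\ x_i=0\ \forall i\notin J_r\}\qquad(r=1,\dots,\ell)$$
lie in $K$. Given $x\in[0,1]^d$, assign each coordinate $i$ to one $r$ with $i\in J_r$, and let $x^{(r)}$ have the coordinates $x_i$ for the $i$ assigned to $r$ and $0$ elsewhere. Then $x^{(r)}\in F_r$ and $x=x^{(1)}+\dots+x^{(\ell)}$. So $[0,1]^d\subseteq\ell K$, and $K$ is not an $(\ell,k,d)$-set. Hence for $k\le d-2$ an $(\ell,k,d)$-set can exist only for $\ell<\frac d{d-k-1}$, and no set works for all $\ell$.

**Step 8: assemble the cases.** If $k\ge1$ and $k\ge d-1$, then $k=d$ or $k=d-1\ge1$, and Steps 1, 3 and 4 give a set that works for every $\ell$. If $k\le d-2$, Step 7 excludes such a set. The only remaining case is $k\ge d-1$ with $k=0$, which means $d=1$, $k=0$ and is excluded by Step 5. $\blacksquare$
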